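\title{Strong countable-dimensionality of $NY$ compact spaces and homeomorphisms of $C_p$-spaces}

\begin{abstract}
Let $K$ be a strongly countable-dimensional compact space and let $L$ be an $NY$ compact space. We prove that if some continuous map $C_p(K)\to C_p(L)$ is open at one point, then $L$ is strongly countable-dimensional. In particular, among $NY$ compact spaces strong countable-dimensionality is an invariant of the topological space $C_p(K)$, which answers a question from a paper of Avil\'es and Krupski. The proof has two independent parts. For metrizable $L$ we study the finite subsets of $K$ that control the value of the map at a point of $L$, and we bound their number by the sunflower lemma. For general $L$ we show that an $NY$ compact space is strongly countable-dimensional if and only if all of its compact metrizable subspaces are, if and only if it embeds into a $\sigma$-product of intervals based at $0$.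
\end{abstract}

\section{Introduction}

All spaces are Hausdorff. For a compact space $K$, let $C(K)$ be the set of continuous real-valued functions on $K$, and let $C_p(K)$ be this set with the topology of pointwise convergence. A basic neighborhood of $f$ in $C_p(K)$ restricts the values of a function at finitely many points of $K$ and leaves all other values free. Homeomorphic spaces $K$ and $L$ have homeomorphic spaces $C_p(K)$ and $C_p(L)$. We are interested in the opposite direction: what does a homeomorphism between $C_p(K)$ and $C_p(L)$, not assumed linear or uniformly continuous, say about the dimension of $L$ in terms of the dimension of $K$?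

Dimension means covering dimension (recalled in Section~\ref{sec:tools}). A space is \emph{strongly countable-dimensional}, briefly \emph{scd}, if it is a countable union of closed finite-dimensional subspaces. Finite-dimensional spaces are scd. The one-point compactification of the disjoint sum of the cubes $[0,1]^n$, $n\ge 1$, is scd and infinite-dimensional. The Hilbert cube $[0,1]^\omega$ is not scd: if it is a countable union of closed sets, one of them has nonempty interior by the Baire category theorem, and so contains a closed copy of $[0,1]^n$ for every $n$.

For a family $\{X_\gamma:\gamma\in\Gamma\}$ of spaces and a point $a=(a_\gamma)_{\gamma\in\Gamma}$ of their product, the \emph{$\sigma$-product based at $a$} is the subspace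
\[
\sigma\Big(\prod_{\gamma\in\Gamma}X_\gamma,a\Big)=\Big\{x\in\prod_{\gamma\in\Gamma}X_\gamma:\ x_\gamma\neq a_\gamma \text{ for only finitely many }\gamma\Big\}
\]
of the product. A compact space is \emph{$NY$ compact} if it embeds into $\sigma(\prod_{\gamma}X_\gamma,a)$ for some family of compact metrizable spaces $X_\gamma$ and some base point $a$. With a single factor we see that every compact metrizable space is $NY$ compact; so the Hilbert cube is $NY$ compact and not scd. For uncountable $\Gamma$, the points of $\{0,1\}^\Gamma$ with at most one nonzero coordinate form a nonmetrizable $NY$ compact space, the one-point compactification of the discrete space $\Gamma$. The following question is posed in \cite{AK}.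

\medskip
\noindent\textbf{Question.} \emph{Let $K$ and $L$ be $NY$ compact spaces, let $K$ be scd, and suppose that $C_p(K)$ and $C_p(L)$ are homeomorphic. Must $L$ be scd?}
\medskip

There is a reason to expect a positive answer. If $T:C_p(K)\to C_p(L)$ is continuous and $T(0)=0$, then for each $y\in L$ the number $Tf(y)$ is small as soon as $f$ is small at finitely many points of $K$. This relates $y$ to a point of a finite power $K^n$, where $n$ depends on $y$. Powers of $K$ may have growing dimension, so the argument cannot be expected to bound $\dim L$; but the class of scd compact spaces is closed under finite powers, closed subspaces and countable closed unions, and these are the operations that the relation suggests. The answer is indeed positive, under weaker hypotheses. A map $T$ is \emph{open at $f_0$} if $T(U)$ is a neighborhood of $T(f_0)$ for every neighborhood $U$ of $f_0$.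

\begin{theorem}\label{thm:main}
Let $K$ be a compact scd space, let $L$ be an $NY$ compact space, and let $T:C_p(K)\to C_p(L)$ be a continuous map that is open at some point $f_0$. Then $L$ is scd.
\end{theorem}

A homeomorphism, and more generally a continuous open surjection, is open at every point, so Theorem~\ref{thm:main} answers the question affirmatively. The space $K$ need not be $NY$ compact. Openness at a point cannot be dropped: a constant map from $C_p(K)$, with $K$ a one-point space, to $C_p([0,1]^\omega)$ is continuous.

Theorem~\ref{thm:main} follows from two results. The first is the case of a metrizable target, and it contains everything that concerns function spaces.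

\begin{theorem}\label{thm:metr}
Let $X$ be a compact scd space, let $M$ be a compact metrizable space, and let $T:C_p(X)\to C_p(M)$ be a continuous map with $T(0)=0$ that is open at $0$. Then $M$ is scd.
\end{theorem}

The second is the only place where the $NY$ property is used.

\begin{theorem}\label{thm:NY}
For an $NY$ compact space $Y$ the following are equivalent:
\begin{enumerate}
\item[(a)] $Y$ is scd;
\item[(b)] every compact metrizable subspace of $Y$ is scd;
\item[(c)] $Y$ embeds into $\sigma([0,1]^\Gamma,0)$ for some set $\Gamma$.
\end{enumerate}
\end{theorem}

Theorem~\ref{thm:metr} is proved in Sections~\ref{sec:control} and~\ref{sec:count}, Theorem~\ref{thm:NY} in Section~\ref{sec:NY}. Section~\ref{sec:final} combines them and draws two further consequences.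

\section{Tools from dimension theory and combinatorics}\label{sec:tools}

For a normal space $X$ and an integer $k\ge -1$, the inequality $\dim X\le k$ means that every finite open cover of $X$ has a finite open refinement in which each point lies in at most $k+1$ members. Thus $\dim\emptyset=-1$, and finite spaces have dimension at most $0$. We use the following standard facts; see \cite{E1,E2}.
\begin{enumerate}
\item[(D1)] If $A$ is closed in a normal space $X$, then $\dim A\le \dim X$. If a normal space $X$ is a countable union of closed sets of dimension at most $k$, then $\dim X\le k$ (the sum theorem). Also $\dim[0,1]^n=n$.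
\item[(D2)] $\dim(X\times Y)\le\dim X+\dim Y$ for nonempty compact $X$ and $Y$.
\item[(D3)] For normal $X$ and $k\ge0$: $\dim X\le k$ if and only if every continuous map from a closed subset of $X$ to the sphere $S^k$ extends continuously over $X$.
\item[(D4)] (Marde\v{s}i\'c factorization theorem.) If $p:Z\to C$ is continuous, $Z$ is compact and $C$ is compact metrizable, then $p=h\circ g$ for some continuous maps $g:Z\to Z'$ and $h:Z'\to C$, where $Z'$ is compact metrizable and $\dim Z'\le\dim Z$. Replacing $Z'$ by $g(Z)$, we may take $g$ onto, by (D1).
\item[(D5)] (Hurewicz's theorem on dimension-raising maps.) If $h:Z'\to C$ is a continuous surjection of compact metrizable spaces and every fiber of $h$ has at most $N$ points, then $\dim C\le\dim Z'+N-1$.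
\item[(D6)] (Menger--N\"obeling theorem.) A compact metrizable space of dimension at most $d$ embeds into $\mathbb R^{2d+1}$.
\end{enumerate}
By (D1), a closed subspace of a compact scd space is scd, and a compact scd space $X$ is the union of an \emph{increasing} sequence of closed finite-dimensional sets $F_i$. Then $X^n=\bigcup_iF_i^n$, so $X^n$ is scd by (D2). A space that is a countable union of closed scd subspaces is scd. We use the Tietze theorem often in this form: in a compact space, a function that is continuous on a closed set $A$ and has prescribed values at finitely many points outside $A$ extends to a continuous function on the whole space.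

A map with finite fibers cannot lower dimension.

\begin{lemma}\label{lem:finite}
Let $q:Z\to D$ be a continuous map of compact spaces with finite fibers. Then $\dim Z\le\dim D$.
\end{lemma}

\begin{proof}
Let $\dim D=d<\infty$ and let $\mathcal U$ be a finite open cover of $Z$. For $t\in D$, the finitely many points of $q^{-1}(t)$ have pairwise disjoint open neighborhoods $G_{t,1},\dots,G_{t,r_t}$, each contained in a member of $\mathcal U$. The set $V_t=D\setminus q(Z\setminus\bigcup_iG_{t,i})$ is open because $q$ maps compact sets to compact sets; it contains $t$, and $q^{-1}(V_t)\subset\bigcup_iG_{t,i}$. Finitely many $V_t$ cover $D$, so there is an open cover $V'_1,\dots,V'_s$ of $D$ in which each point lies in at most $d+1$ members and $V'_b\subset V_{t(b)}$ for some $t(b)$. The sets $q^{-1}(V'_b)\cap G_{t(b),i}$ form a finite open cover of $Z$ refining $\mathcal U$. For fixed $b$ they are pairwise disjoint, so each point of $Z$ lies in at most $d+1$ of them.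
\end{proof}

In the other direction, (D5) needs a uniform bound on the fibers.

\begin{example}\label{ex:binary}
Binary expansion is a surjection $\beta:\{0,1\}^\omega\to[0,1]$ with fibers of size at most $2$, so $\beta^n:(\{0,1\}^\omega)^n\to[0,1]^n$ has fibers of size at most $2^n$. Taking the disjoint sum over $n$ and adding a point at infinity on both sides, we get a surjection with finite fibers from a zero-dimensional compact metrizable space onto an infinite-dimensional one. One cannot repair this in general by splitting the target according to the size of the fibers, because the pieces need not be closed: the points with exactly one preimage under $\beta$ form a proper dense subset of $[0,1]$.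
\end{example}

The next lemma is the form in which dimension theory enters the proof of Theorem~\ref{thm:metr}. The factorization (D4) is there because $D$ need not be metrizable, while (D5) is a statement about metrizable spaces.

\begin{lemma}\label{lem:corr}
Let $D$ be a compact scd space, $C$ a compact metrizable space, $N\ge1$ an integer, and $Z\subset D\times C$ a closed set such that
\begin{enumerate}
\item[(i)] for every $t\in D$ the set $\{c:(t,c)\in Z\}$ is finite;
\item[(ii)] for every $c\in C$ the set $\{t:(t,c)\in Z\}$ is nonempty and has at most $N$ points.
\end{enumerate}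
Then $C$ is scd.
\end{lemma}

\begin{proof}
Let $q:Z\to D$ and $p:Z\to C$ be the projections, and write $D=\bigcup_iD_i$ with $D_i$ closed and finite-dimensional. The set $Z_i=q^{-1}(D_i)$ is compact, and $\dim Z_i\le\dim D_i$ by (i) and Lemma~\ref{lem:finite}. The sets $C_i=p(Z_i)$ are closed, and they cover $C$ because $p$ is onto. By (D4), the map $p|_{Z_i}:Z_i\to C_i$ equals $h\circ g$, where $g:Z_i\to Z'$ is onto, $Z'$ is compact metrizable and $\dim Z'\le\dim Z_i$. Since $g$ is onto, $h^{-1}(c)=g\big((p|_{Z_i})^{-1}(c)\big)$, which has at most $N$ points by (ii). By (D5), $\dim C_i\le\dim D_i+N-1<\infty$.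
\end{proof}

For Theorem~\ref{thm:NY} we need a variant of the sum theorem in which the complement of a closed set may consist of uncountably many pieces.

\begin{lemma}\label{lem:off}
Let $E$ be compact, $A\subset E$ closed and $k\ge0$. If $\dim A\le k$ and $\dim B\le k$ for every closed set $B\subset E$ disjoint from $A$, then $\dim E\le k$.
\end{lemma}

\begin{proof}
We verify the condition in (D3). Let $H\subset E$ be closed and $\varphi:H\to S^k$ continuous. Since $\dim A\le k$, the map $\varphi|_{H\cap A}$ extends over $A$; together with $\varphi$ this gives a continuous map on the closed set $H\cup A$. Extend it by the Tietze theorem to a map $\Psi:E\to\mathbb R^{k+1}$, and let $V=\{x:\|\Psi(x)\|>1/2\}$. Then $V$ is open, contains $H\cup A$, and $\psi=\Psi/\|\Psi\|$ maps $\overline V$ to $S^k$ and extends $\varphi$. The set $B=E\setminus V$ is closed and disjoint from $A$, so $\psi|_{B\cap\overline V}$ extends to a map $B\to S^k$. This map and $\psi$ are defined on closed sets that cover $E$ and agree on their intersection, so together they extend $\varphi$ over $E$.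
\end{proof}

Finally we recall the Erd\H{o}s--Rado sunflower lemma, with its short proof.

\begin{lemma}\label{lem:ER}
Let $n,k\ge1$. A family of more than $n!\,k^n$ sets of size $n$ contains distinct members $A_0,\dots,A_k$ whose pairwise intersections are all equal to one set $R$.
\end{lemma}

\begin{proof}
If the family has $k+1$ pairwise disjoint members, take $R=\emptyset$; this settles $n=1$. Otherwise a maximal disjoint subfamily has a union of at most $kn$ points that meets every member, so some point $u$ lies in more than $(n-1)!\,k^{n-1}$ members. Remove $u$ from these members, apply induction on $n$, and put $u$ back.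
\end{proof}

\section{Tuples that control a value of $T$}\label{sec:control}

In this section and the next, $X$, $M$ and $T$ are as in Theorem~\ref{thm:metr}. If $X=\emptyset$, then $C_p(X)=\{0\}$, and openness at $0$ makes $0$ an isolated point of $C_p(M)$; this forces $M=\emptyset$, since otherwise the constants $1/j$ converge to $0$. So we assume $X\ne\emptyset$.

For $x=(x_1,\dots,x_n)\in X^n$ and $f\in C(X)$ put $[x]=\{x_1,\dots,x_n\}$ and $\|f\|_x=\max_i|f(x_i)|$. The power $X^0$ is a one-point space, and for its point $[x]=\emptyset$ and $\|f\|_x=0$. The sets $\{g:\|g-f\|_x<\varepsilon\}$ form a neighborhood base at $f$ in $C_p(X)$, and for fixed $f$ the function $x\mapsto\|f\|_x$ is continuous on $X^n$.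

\begin{definition}
Let $n\ge0$ and $m\ge1$. A tuple $x\in X^n$ \emph{$m$-controls} a point $y\in M$ if $|Tf(y)|\le1$ for every $f\in C(X)$ with $\|f\|_x<1/m$. Let $Z_{n,m}\subset X^n\times M$ be the set of pairs $(x,y)$ such that $x$ $m$-controls $y$, let $M_{n,m}$ be the projection of $Z_{n,m}$ to $M$, and let $M_{-1,m}=\emptyset$.
\end{definition}

Whether $x$ $m$-controls $y$ depends only on the set $[x]$, and it persists when $[x]$ is enlarged. The strict inequality in the hypothesis and the weak one in the conclusion make the relation closed.

\begin{lemma}\label{lem:basic}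
\begin{enumerate}
\item[(i)] $Z_{n,m}$ and $M_{n,m}$ are compact, and $M_{n-1,m}\subset M_{n,m}$.
\item[(ii)] $M=\bigcup_{n\ge0,\,m\ge1}(M_{n,m}\setminus M_{n-1,m})$.
\item[(iii)] If $(x,y)\in Z_{n,m}$ and $y\notin M_{n-1,m}$, then $x$ has $n$ distinct coordinates.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) If $(x,y)\notin Z_{n,m}$, there is $f$ with $\|f\|_x<1/m$ and $|Tf(y)|>1$. Both inequalities persist for $(x',y')$ near $(x,y)$, because $f$ and $Tf$ are continuous. So $Z_{n,m}$ is closed in the compact space $X^n\times M$, and its projection is compact. For the inclusion, append any point of $X$ to a controlling tuple.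

(ii) Fix $y$. The function $f\mapsto Tf(y)$ is continuous on $C_p(X)$ and vanishes at $0$, so there are $n$, $x\in X^n$ and $m$ such that $|Tf(y)|<1$ whenever $\|f\|_x<1/m$. Thus $y\in M_{n,m}$. Keep $m$ and take the least such $n$.

(iii) If a coordinate is repeated, delete it. The tuple in $X^{n-1}$ that remains has the same set of coordinates, so it $m$-controls $y$.
\end{proof}

We want to apply Lemma~\ref{lem:corr} to $Z_{n,m}$ over suitable closed subsets of $M$. Its condition (i) is the only place where openness of $T$ is used.

\begin{lemma}\label{lem:open}
For every $x\in X^n$, only finitely many points of $M$ are $m$-controlled by $x$. In particular $M_{0,m}$ is finite.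
\end{lemma}

\begin{proof}
The set $W=\{f:\|f\|_x<1/m\}$ is a neighborhood of $0$, so $T(W)$ contains a set $\{u\in C(M):|u(y_j)|<\eta\text{ for }j\le r\}$ with $y_1,\dots,y_r\in M$ and $\eta>0$. If $y\notin\{y_1,\dots,y_r\}$, take $u\in C(M)$ with $u(y_j)=0$ for all $j$ and $u(y)=2$. Then $u=Tf$ for some $f\in W$, and $x$ does not $m$-control $y$.
\end{proof}

Condition (ii) of Lemma~\ref{lem:corr}, a bound on the number of tuples that control a given $y$, is the main difficulty. By Lemma~\ref{lem:basic}(iii) only tuples of minimal length matter. For linear $T$ there is nothing to count.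

\begin{example}\label{ex:linear}
Let $T$ be linear and continuous, and let $y\in M$. The functional $f\mapsto Tf(y)$ is bounded on some set $\{f:\|f\|_x<\varepsilon\}$, so it vanishes on the linear subspace $\{f:\|f\|_x=0\}$ and has the form $Tf(y)=\sum_{i\le s}c_if(z_i)$ with distinct $z_i$ and nonzero $c_i$. A tuple $x$ $m$-controls $y$ if and only if $\{z_1,\dots,z_s\}\subset[x]$ and $\sum_i|c_i|\le m$. Indeed, if $z_1\notin[x]$, say, take $f$ equal to $2/c_1$ at $z_1$ and to $0$ on $[x]$ and at the other $z_i$; and if all $z_i$ lie in $[x]$, the supremum of $|Tf(y)|$ over $\|f\|_x<1/m$ is $\sum_i|c_i|/m$. So for $y\in M_{n,m}\setminus M_{n-1,m}$ the controlling set of size $n$ is unique. For instance, if $Tf=f\circ q$ with $q:M\to X$ continuous, then $Z_{1,m}=\{(q(y),y):y\in M\}$. The points controlled by $x$ form the fiber $q^{-1}(x)$, which can be a Hilbert cube when $T$ is not open at $0$.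
\end{example}

\begin{example}\label{ex:nonlinear}
Let $M=\{y\}$, so that $C_p(M)=\mathbb R$, let $x_1,\dots,x_N\in X$ be distinct, and put
\[
Tf=\max\big(0,\min_if(x_i)\big)+\min\big(0,\max_if(x_i)\big).
\]
If the values $f(x_i)$ all have the same sign, $Tf$ is the one closest to $0$; otherwise $Tf=0$. The map $T$ is continuous and sends each constant $c$ to $c$, so it is open at $0$ and $y\notin M_{0,1}$. Since $|Tf|\le|f(x_i)|$ for each $i$, every single point $x_i$ $1$-controls $y$. So minimal controlling sets are not unique, and their number is not bounded in terms of $n$ and $m$.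
\end{example}

The case $n=1$ shows what does bound it. Let $y\in M_{1,m}\setminus M_{0,m}$. The empty tuple does not control $y$, so $|Tf(y)|>1$ for some $f\in C(X)$. Now use continuity of $T$ at $f$ rather than at $0$: there are $k$ and $w\in X^k$ such that $|Tg(y)|>1$ whenever $\|g-f\|_w<1/k$. Suppose that a point $x\notin[w]$ $m$-controls $y$. Take $g\in C(X)$ equal to $f$ on $[w]$ and to $0$ at $x$. Then $|Tg(y)|>1$ by the choice of $w$ and $|Tg(y)|\le1$ by control, a contradiction. Hence every controlling point lies in $[w]$, and there are at most $k$ of them. In Example~\ref{ex:nonlinear}, the set $[w]$ has to contain all the points $x_i$, so that $k\ge N$.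

Two things remain. The pair $(f,k)$ depends on $y$, and we must cut $M$ into countably many \emph{closed} pieces on which $k$ is constant; by Example~\ref{ex:binary}, cutting by the size of the fibers would not do. And for $n\ge2$ controlling sets can overlap, as in $\{r,u_0\},\{r,u_1\},\dots$. If $r\in[w]$, the function $g$ must equal $f$ at $r$, so $f$ itself must be small at $r$. Such an $f$ exists because $r$ alone does not control $y$, but it depends on $r$.

\section{Counting controlling sets: proof of Theorem~\ref{thm:metr}}\label{sec:count}

Fix $n,m\ge1$. We first replace the single function $f$ of the case $n=1$ by a finite set of functions that serves all possible overlaps at once. Call a finite set $\Phi\subset C(X)$ \emph{admissible} if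
\begin{equation}\label{eq:adm}
\text{for every }z\in X^{n-1}\text{ there is }f\in\Phi\text{ with }\|f\|_z<1/m,
\end{equation}
and put $U_\Phi=\{y\in M:|Tf(y)|>1\text{ for all }f\in\Phi\}$. For $n=1$ every one-element set $\Phi$ is admissible. Compactness of $X$ makes finite sets $\Phi$ sufficient, and metrizability of $M$ makes countably many of them sufficient.

\begin{lemma}\label{lem:adm}
There is a countable family of admissible sets $\Phi_j$ with $M\setminus M_{n-1,m}=\bigcup_jU_{\Phi_j}$.
\end{lemma}

\begin{proof}
Let $\Phi$ be admissible. The set $U_\Phi$ is open. It is disjoint from $M_{n-1,m}$: if $z\in X^{n-1}$ $m$-controls $y$, the function $f$ given by \eqref{eq:adm} has $|Tf(y)|\le1$.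

Let $y\in M\setminus M_{n-1,m}$. No $z\in X^{n-1}$ $m$-controls $y$, so for each $z$ there is $f_z\in C(X)$ with $\|f_z\|_z<1/m$ and $|Tf_z(y)|>1$. The open sets $\{z'\in X^{n-1}:\|f_z\|_{z'}<1/m\}$ cover the compact space $X^{n-1}$. The functions $f_z$ from a finite subcover form an admissible set $\Phi$ with $y\in U_\Phi$. So the open sets $U_\Phi$ cover $M\setminus M_{n-1,m}$, which is a subspace of a compact metrizable space and therefore Lindel\"of.
\end{proof}

Next we exhaust $U_\Phi$ by closed sets on which the length $k$ of the tuple $w$ is fixed. To obtain closed sets we ask for the margin $1+1/k$ in place of the strict inequality. For $f\in C(X)$ and $k\ge1$ let $V_{f,k}$ be the set of $y\in M$ for which there is $w\in X^k$ such that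
\begin{equation}\label{eq:V}
|Tg(y)|\ge1+\tfrac1k\quad\text{for every }g\in C(X)\text{ with }\|g-f\|_w<\tfrac1k .
\end{equation}

\begin{lemma}\label{lem:V}
The sets $V_{f,k}$ are closed, $V_{f,k}\subset V_{f,k+1}$, and $\bigcup_kV_{f,k}=\{y:|Tf(y)|>1\}$.
\end{lemma}

\begin{proof}
If \eqref{eq:V} fails for $(w,y)$, some $g$ has $\|g-f\|_w<1/k$ and $|Tg(y)|<1+1/k$, and both inequalities persist near $(w,y)$. So the pairs satisfying \eqref{eq:V} form a compact subset of $X^k\times M$, and $V_{f,k}$ is its projection. If $w$ works for $k$, append any point to get $w'\in X^{k+1}$; then $\|g-f\|_{w'}<1/(k+1)$ implies $\|g-f\|_w<1/k$ and hence $|Tg(y)|\ge1+1/k>1+1/(k+1)$. Taking $g=f$ in \eqref{eq:V} gives $|Tf(y)|>1$ on $V_{f,k}$. Conversely, let $|Tf(y)|>1+\delta$ with $\delta>0$. By continuity of $g\mapsto Tg(y)$ at $f$, there are $r$, $v\in X^r$ and $\varepsilon>0$ such that $|Tg(y)|>1+\delta$ whenever $\|g-f\|_v<\varepsilon$. If $k\ge r$ and $1/k\le\min(\varepsilon,\delta)$, any $w\in X^k$ with $[v]\subset[w]$ satisfies \eqref{eq:V}.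
\end{proof}

Put $C_{j,k}=M_{n,m}\cap\bigcap_{f\in\Phi_j}V_{f,k}$. These sets are closed. Since $\Phi_j$ is finite and $V_{f,k}$ increases with $k$, Lemma~\ref{lem:V} gives $\bigcup_k\bigcap_{f\in\Phi_j}V_{f,k}=U_{\Phi_j}$, and then Lemma~\ref{lem:adm} gives
\begin{equation}\label{eq:C}
M_{n,m}\setminus M_{n-1,m}=\bigcup_{j,k}C_{j,k}.
\end{equation}
On $C_{j,k}$ the argument for $n=1$ can be repeated, once Lemma~\ref{lem:ER} has reduced a large family of controlling sets to one in which all overlaps coincide.

\begin{lemma}\label{lem:count}
Every $y\in C_{j,k}$ is $m$-controlled by at most $N=(n!)^2k^n$ tuples $x\in X^n$.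
\end{lemma}

\begin{proof}
Let $\mathcal S$ be the family of sets $[x]$, where $x\in X^n$ $m$-controls $y$. By \eqref{eq:C} and Lemma~\ref{lem:basic}(iii), each member of $\mathcal S$ has $n$ elements, so it arises from $n!$ tuples. It suffices to show that $|\mathcal S|\le n!\,k^n$.

Suppose not. By Lemma~\ref{lem:ER} there are distinct $A_0,\dots,A_k\in\mathcal S$ whose pairwise intersections equal a set $R$. Two distinct $n$-element sets share at most $n-1$ elements, so $R\subset[z]$ for some $z\in X^{n-1}$. By \eqref{eq:adm} there is $f\in\Phi_j$ with $|f|<1/m$ on $R$. Since $y\in V_{f,k}$, there is $w\in X^k$ satisfying \eqref{eq:V}. The $k+1$ sets $A_i\setminus R$ are pairwise disjoint and $[w]$ has at most $k$ points, so some $A_i\setminus R$ is disjoint from $[w]$, and of course from $R$. Choose $g\in C(X)$ with $g=f$ on $R\cup[w]$ and $g=0$ on $A_i\setminus R$. Then $|g|<1/m$ on $A_i$, so $|Tg(y)|\le1$ because $A_i\in\mathcal S$. But $\|g-f\|_w=0$, so $|Tg(y)|\ge1+1/k$ by \eqref{eq:V}, a contradiction.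
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:metr}]
Let $n,m\ge1$ and $C=C_{j,k}$. Apply Lemma~\ref{lem:corr} with $D=X^n$, which is scd because $X$ is (the only use of this hypothesis), and with the closed set $Z=Z_{n,m}\cap(X^n\times C)$. Condition (i) is Lemma~\ref{lem:open}. Condition (ii) holds by the inclusion $C\subset M_{n,m}$ and Lemma~\ref{lem:count}. So $C$ is scd. By Lemma~\ref{lem:basic}(ii) and \eqref{eq:C}, $M$ is the union of countably many such closed sets $C$ and of the finite sets $M_{0,m}$. Hence $M$ is scd.
\end{proof}

\section{Strongly countable-dimensional $NY$ compact spaces}\label{sec:NY}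

Let $\Pi=\prod_{\gamma\in\Gamma}X_\gamma$, where $X_\gamma$ is compact with a metric $d_\gamma$, and let $Y\subset\sigma(\Pi,a)$ be compact. We stratify $Y$ by supports. Put $\operatorname{supp}y=\{\gamma:y_\gamma\ne a_\gamma\}$, $Y_n=\{y\in Y:|\operatorname{supp}y|\le n\}$ and $Y_{-1}=\emptyset$, and for finite $S\subset\Gamma$ put
\[
W_S=\{y\in Y:S\subset\operatorname{supp}y\},\qquad O_S=\{y\in Y:\operatorname{supp}y=S\},
\]
\[
\Pi_S=\{x\in\Pi:x_\gamma=a_\gamma\text{ for all }\gamma\notin S\}.
\]
The space $\Pi_S$ is homeomorphic to $\prod_{\gamma\in S}X_\gamma$, so it is compact metrizable.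

\begin{lemma}\label{lem:strata}
\begin{enumerate}
\item[(i)] $W_S$ is open in $Y$, and each $y\in Y$ lies in only finitely many sets $W_S$.
\item[(ii)] $Y_n$ is closed, $Y_0\subset\{a\}$, and $Y=\bigcup_nY_n$.
\item[(iii)] If $|S|=n$, then $O_S=Y_n\cap W_S$ is open in $Y_n$, and $Y_n\setminus Y_{n-1}$ is the disjoint union of the sets $O_S$ with $|S|=n$.
\item[(iv)] $O_S\subset\Pi_S$ is separable metrizable and is a countable union of compact sets.
\end{enumerate}
\end{lemma}

\begin{proof}
The set $W_S$ is defined by finitely many open conditions $y_\gamma\ne a_\gamma$, and $y\in W_S$ only for subsets $S$ of the finite set $\operatorname{supp}y$. The complement of $Y_n$ is the union of the $W_S$ with $|S|=n+1$. A support that contains $S$ and has at most $|S|$ elements equals $S$; this gives (iii). For (iv), $O_S$ is the union over $j\ge1$ of the sets $\{y\in Y_{|S|}:d_\gamma(y_\gamma,a_\gamma)\ge1/j\text{ for all }\gamma\in S\}$, which are closed in $Y$.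
\end{proof}

So each layer $Y_n\setminus Y_{n-1}$ is a disjoint sum of $\sigma$-compact metrizable pieces, possibly uncountably many. The implication (a)$\Rightarrow$(b) of Theorem~\ref{thm:NY} holds because closed subspaces of compact scd spaces are scd. We prove (c)$\Rightarrow$(b), (b)$\Rightarrow$(a) and (a)$\Rightarrow$(c).

\subsection{From intervals to metrizable subspaces: (c)$\Rightarrow$(b)}
Assume that all $X_\gamma=[0,1]$ and $a=0$, and let $M\subset Y$ be compact metrizable. For fixed $n$, the sets $M\cap O_S$ with $|S|=n$ are pairwise disjoint and open in the separable space $M\cap Y_n$, so only countably many are nonempty. By Lemma~\ref{lem:strata}(iv), each is a countable union of compact subsets of $\Pi_S\cong[0,1]^n$, which have dimension at most $n$. Hence $M$ is a countable union of compact finite-dimensional sets.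

\subsection{From metrizable subspaces to the whole space: (b)$\Rightarrow$(a)}
By Lemma~\ref{lem:strata}(ii) it suffices to show by induction that each $Y_n$ is scd, and the case $n=0$ is trivial. Let $n\ge1$, and write $Y_{n-1}=\bigcup_{k\ge1}D_k$ with $D_k$ closed, finite-dimensional and increasing. Throughout, $S$ ranges over subsets of $\Gamma$ of size $n$. By Lemma~\ref{lem:strata}(iv) and (b), $O_S$ is the union of compact finite-dimensional sets $Q_{S,1},Q_{S,2},\dots$. Put
\[
P_{S,k}=\bigcup\{Q_{S,i}:i\le k,\ \dim Q_{S,i}\le k\}.
\]
The sets $P_{S,k}$ are compact and increase with $k$, they have dimension at most $k$ by the sum theorem, and their union is $O_S$, since $Q_{S,i}\subset P_{S,k}$ for $k\ge\max(i,\dim Q_{S,i})$.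

With uncountably many $S$ we must collect the $k$-th pieces of all $O_S$ into one set. The set $D_k\cup\bigcup_SP_{S,k}$ need not be closed, and its closure may be infinite-dimensional.

\begin{example}
Let $X_0$ be the one-point compactification of the sum of the cubes $[0,1]^i$, $i\ge1$, with $a_0$ the point at infinity, and let $X_\gamma=\{0,1\}$, $a_\gamma=0$ for $\gamma=1,2,\dots$. Let $Y=Y_2$ consist of the points with $y_\gamma=1$ for at most one $\gamma\ge1$. Let $q_1,q_2,\dots$ be a dense sequence in $X_0\setminus\{a_0\}$, and let $y^{(\gamma)}\in O_{\{0,\gamma\}}$ be the point whose $0$-th coordinate is $q_\gamma$. Since $X_0$ has no isolated points, every tail of the sequence $(q_\gamma)$ is dense, and the closure of $\{y^{(\gamma)}:\gamma\ge1\}$ contains $\Pi_{\{0\}}\cong X_0$. One point from each piece already accumulates to an infinite-dimensional set.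
\end{example}

We therefore shrink $P_{S,k}$ so that accumulation points in $Y_{n-1}$ are forced into $D_k$. For finite $R\subset\Gamma$ and $x\in\Pi$, let $x^R\in\Pi_R$ be the point that agrees with $x$ on $R$; the map $x\mapsto x^R$ is continuous. If $x\in O_S$ is close to a point $y\in Y_{n-1}$ with support $R$, then $R\subsetneq S$ and the truncation $x^R$ is close to $y^R=y$. So it is enough to keep those $x$ whose truncations either lie in $D_k$ or stay away from $Y$. Fix a metric $\rho_R$ on each $\Pi_R$, note that $Y\cap\Pi_R$ is compact, let the distance to the empty set be $\infty$, and define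
\[
C_{S,k}=\big\{x\in P_{S,k}:\text{ for every }R\subsetneq S,\ \ x^R\in D_k\ \text{ or }\ \rho_R(x^R,Y\cap\Pi_R)\ge\tfrac1k\big\},
\]
\[
E_k=D_k\cup\bigcup_{|S|=n}C_{S,k}.
\]
For each of the finitely many $R\subsetneq S$ both alternatives are closed conditions on $x$, so $C_{S,k}$ is compact, of dimension at most $k$. The sets $O_S$ are pairwise disjoint and disjoint from $Y_{n-1}\supset D_k$, so
\begin{equation}\label{eq:E}
E_k\cap O_S=C_{S,k}.
\end{equation}

\emph{The sets $E_k$ cover $Y_n$.} The sets $D_k$ cover $Y_{n-1}$. Let $x\in O_S$ and $R\subsetneq S$. If $x^R\in Y$, then $x^R\in Y_{n-1}$, so $x^R\in D_k$ for all large $k$. If $x^R\notin Y$, then $\rho_R(x^R,Y\cap\Pi_R)>0$, so the second alternative holds for all large $k$. There are finitely many $R$, and $x\in P_{S,k}$ for all large $k$; hence $x\in C_{S,k}$ for some $k$.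

\emph{The set $E_k$ is closed.} Let $y\in Y_n\setminus E_k$; we find a neighborhood of $y$ in $Y_n$ that misses $E_k$. If $y\in O_S$ with $|S|=n$, take $O_S\setminus C_{S,k}$, which is open in $Y_n$ and misses $E_k$ by \eqref{eq:E}. Otherwise $y\in Y_{n-1}\setminus D_k$. Let $R=\operatorname{supp}y$, so that $|R|\le n-1$ and $y^R=y\in Y\cap\Pi_R$, and take
\[
G=\big\{x\in Y_n\cap W_R:\ x\notin D_k,\ \ x^R\notin D_k,\ \ \rho_R(x^R,y)<\tfrac1k\big\}.
\]
This set is open in $Y_n$ and contains $y$. If $x\in G\cap E_k$, then $x\in C_{S,k}$ for some $S$, and $R\subset\operatorname{supp}x=S$ with $R\neq S$ by cardinality. But both alternatives in the definition of $C_{S,k}$ fail for this $R$. So $G\cap E_k=\emptyset$.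

\emph{The set $E_k$ is finite-dimensional.} Let $B\subset E_k$ be closed and disjoint from $D_k$. By \eqref{eq:E} the sets $C_{S,k}$ are open in $E_k$, and they cover the compact set $B$; so finitely many of them cover $B$. The sets $B\cap C_{S,k}$ are compact of dimension at most $k$, and $\dim B\le k$ by the sum theorem. Lemma~\ref{lem:off} with $A=D_k$ gives $\dim E_k\le\max(\dim D_k,k)$.

Thus $Y_n=\bigcup_kE_k$ is scd, and the induction is complete.

\subsection{Embedding into a $\sigma$-product of intervals: (a)$\Rightarrow$(c)}
We need a family of continuous functions $Y\to[0,1]$ that separates points and such that only finitely many are nonzero at each point. A finite-dimensional metrizable piece is served by finitely many functions, by (D6). A function that serves a piece of $O_S$ will vanish outside $W_S$; by Lemma~\ref{lem:strata}(i) this takes care of the many sets $S$. Each $O_S$ may still need infinitely many pieces of growing dimension. We arrange the pieces in stages $t=1,2,\dots$ along a closed filtration of $Y$, so that the functions of each stage vanish on all earlier stages.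

\emph{The filtration.} Write $Y=\bigcup_{k\ge0}F_k$ with $F_k$ closed, finite-dimensional and increasing. Put $G_k=F_k\cap Y_k$, $G_{-1}=\emptyset$, and
\[
A_{k,j}=G_{k-1}\cup(F_k\cap Y_j)\qquad(0\le j\le k).
\]
These closed sets increase in the lexicographic order of $(k,j)$, since $A_{k,j-1}\subset A_{k,j}$ and $A_{k,k}=G_k\subset A_{k+1,0}$. They cover $Y$, because a point of $F_k\cap Y_j$ lies in $G_{\max(k,j)}$. Rename them $A_1\subset A_2\subset\cdots$ in this order and put $A_0=\emptyset$. If $A_t$ is $A_{k,j}$, then
\begin{equation}\label{eq:layer}
A_t\setminus A_{t-1}\subset F_k\cap(Y_j\setminus Y_{j-1}).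
\end{equation}
Indeed, for $j\ge1$ the predecessor is $A_{k,j-1}$, which contains $G_{k-1}$ and $F_k\cap Y_{j-1}$; for $j=0$ the predecessor is $G_{k-1}$, and $Y_{-1}=\emptyset$.

\emph{The pieces.} Fix $t$, with $k$ and $j$ as above, and let $d=\max(\dim F_k,0)$. For $|S|=j$ put $A_{t,S}=(A_t\setminus A_{t-1})\cap W_S$. By \eqref{eq:layer} and Lemma~\ref{lem:strata}(iii), $A_{t,S}=(A_t\setminus A_{t-1})\cap O_S$, and the sets $A_{t,S}$ with $|S|=j$ partition $A_t\setminus A_{t-1}$. The set $A_{t,S}$ is open in the compact space $A_t$, hence locally compact, and it is separable metrizable as a subspace of $O_S$. It therefore has a countable base of sets with compact closures. So its one-point compactification $A_{t,S}^*=A_{t,S}\cup\{\infty\}$ (with $\infty$ isolated if $A_{t,S}$ is compact) has a countable base and is metrizable, and $A_{t,S}^*$ is the union of $\{\infty\}$ and countably many compact subsets of $F_k$. By (D1), $\dim A_{t,S}^*\le d$.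

By (D6), $A_{t,S}^*$ embeds into $\mathbb R^{2d+1}$. Translate and scale so that $\infty$ goes to $0$ and the image lies in $[-1,1]^{2d+1}$, and replace each coordinate $u$ by the pair $(\max(u,0),\max(-u,0))$. This gives an embedding $\iota$ of $A_{t,S}^*$ into $[0,1]^{r_t}$, where $r_t=4d+2$, with $\iota(\infty)=0$. The map $\pi:A_t\to A_{t,S}^*$ that is the identity on $A_{t,S}$ and sends the rest to $\infty$ is continuous: open subsets of $A_{t,S}$ are open in $A_t$, and compact subsets of $A_{t,S}$ are closed in $A_t$. Let $g_{t,S,i}:A_t\to[0,1]$, $i\le r_t$, be the coordinates of $\iota\circ\pi$. They vanish on $A_t\setminus A_{t,S}$, jointly separate the points of $A_{t,S}$, and do not all vanish at any point of $A_{t,S}$.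

\emph{Extension to $Y$.} Since $A_{t,S}\subset W_S$, the function $g_{t,S,i}$ vanishes on $A_t\setminus W_S$. Setting it equal to $0$ on $Y\setminus W_S$ defines a continuous function on the union of the closed sets $A_t$ and $Y\setminus W_S$. Extend it by the Tietze theorem to a continuous function $Y\to[0,1]$, again denoted $g_{t,S,i}$. Let $\Gamma'$ be the set of all triples $(t,S,i)$ and let $e:Y\to[0,1]^{\Gamma'}$ be the continuous map with coordinates $g_{t,S,i}$.

\emph{The map $e$ takes values in $\sigma([0,1]^{\Gamma'},0)$.} Let $y\in A_s\setminus A_{s-1}$. If $t>s$, then $y\in A_{t-1}\subset A_t\setminus A_{t,S}$, so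
\begin{equation}\label{eq:later}
g_{t,S,i}(y)=0\quad\text{for all }t>s .
\end{equation}
For each of the finitely many $t\le s$, the inequality $g_{t,S,i}(y)\ne0$ forces $y\in W_S$, which holds for finitely many $S$, and $i\le r_t$.

\emph{The map $e$ is injective.} Let $e(y)=e(y')$ with $y\in A_s\setminus A_{s-1}$ and $y'\in A_{s'}\setminus A_{s'-1}$, and assume $s'\le s$. Let $S$ be such that $y\in A_{s,S}$, and $i$ such that $g_{s,S,i}(y)\ne0$. Then $g_{s,S,i}(y')\ne0$, so $s'=s$ by \eqref{eq:later}. On $A_s$ the function $g_{s,S,i}$ vanishes outside $A_{s,S}$, so $y'\in A_{s,S}$. The functions $g_{s,S,1},\dots,g_{s,S,r_s}$ separate the points of $A_{s,S}$, so $y=y'$.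

A continuous injection of a compact space is an embedding. This proves (c) and completes the proof of Theorem~\ref{thm:NY}.

\section{The main theorem and invariance of $\sigma$-products of intervals}\label{sec:final}

Theorem~\ref{thm:metr} passes to the metrizable subspaces of an arbitrary compact target, because restriction of functions to a closed subspace is open at $0$.

\begin{corollary}\label{cor:any}
Let $K$ be a compact scd space, $L$ any compact space, and $T:C_p(K)\to C_p(L)$ a continuous map that is open at some point $f_0$. Then every compact metrizable subspace of $L$ is scd.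
\end{corollary}

\begin{proof}
Translations are homeomorphisms of $C_p(K)$ and $C_p(L)$, so after replacing $T$ by $f\mapsto T(f+f_0)-T(f_0)$ we may assume that $f_0=0$ and $T(0)=0$. Let $M\subset L$ be compact metrizable, and let $\rho:C_p(L)\to C_p(M)$ be the restriction map. It is continuous and $\rho(0)=0$. Let $W=\{g\in C(L):|g(y_i)|<\varepsilon\text{ for }i\le r\}$ be a basic neighborhood of $0$. If $u\in C(M)$ satisfies $|u(y_i)|<\varepsilon$ whenever $y_i\in M$, extend $u$ by $0$ to the points $y_i\notin M$ and then to $L$ by the Tietze theorem; the extension lies in $W$. So $\rho(W)$ is a neighborhood of $0$, and $\rho$ is open at $0$. Hence $\rho\circ T$ is continuous, sends $0$ to $0$ and is open at $0$, and $M$ is scd by Theorem~\ref{thm:metr}.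
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Corollary~\ref{cor:any}, $L$ satisfies condition (b) of Theorem~\ref{thm:NY}, so it satisfies condition (a).
\end{proof}

A compact space that embeds into some $\sigma([0,1]^\Gamma,0)$ is $NY$ compact by definition. So Theorem~\ref{thm:NY} says that the $NY$ compact scd spaces are exactly the compact spaces that embed into some $\sigma([0,1]^\Gamma,0)$. For the last statement we quote one known fact, which was not used above: if $K$ and $L$ are compact and $C_p(K)$ and $C_p(L)$ are homeomorphic, then $K$ is $NY$ compact if and only if $L$ is.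

\begin{corollary}
Let $K$ and $L$ be compact spaces such that $C_p(K)$ and $C_p(L)$ are homeomorphic. Then $K$ embeds into some $\sigma([0,1]^\Gamma,0)$ if and only if $L$ does.
\end{corollary}

\begin{proof}
By symmetry it suffices to prove one implication. If $K$ embeds into $\sigma([0,1]^\Gamma,0)$, then $K$ is $NY$ compact and scd by Theorem~\ref{thm:NY}. Then $L$ is $NY$ compact by the quoted fact and scd by Theorem~\ref{thm:main}, and Theorem~\ref{thm:NY} gives the embedding of $L$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{AK} Antonio Avil\'es and Miko{\l}aj Krupski, \emph{On the class of NY compact spaces of finitely supported elements and related classes}, arXiv:2407.09090 (2024).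

\bibitem{E1} Engelking, \emph{Dimension Theory}.

\bibitem{E2} Engelking, \emph{Theory of Dimensions Finite and Infinite}.

\end{thebibliography}
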